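
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Almost all 2-polymatroids have no element of rank less than two}


\begin{abstract}
We prove that, as $n\to\infty$, almost all $2$-polymatroids on $n$ elements have all elements of rank exactly $2$, both when they are counted as labeled and when they are counted up to isomorphism. In sharp form, in both counts the proportion of $2$-polymatroids with an element of rank less than $2$ is $2^{-(1/2+o(1))\binom{n}{\lfloor n/2\rfloor}}$. The proof encodes a $2$-polymatroid that has an element of rank $1$ by negligible data together with a single antichain whose members carry one of two labels. The labeled antichains are counted by an entropy argument, and a further argument shows that the labels cost almost nothing.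
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $k$ be a positive integer. A \emph{$k$-polymatroid} on a finite set $S$ is a function $\rho:2^S\to\mathbb Z_{\ge0}$ with $\rho(\emptyset)=0$ that is monotone ($\rho(X)\le\rho(Y)$ for $X\subseteq Y$) and submodular ($\rho(X\cup Y)+\rho(X\cap Y)\le\rho(X)+\rho(Y)$) and satisfies $\rho(\{x\})\le k$ for every $x\in S$. The number $\rho(\{x\})$ is the \emph{rank} of the element $x$. The $1$-polymatroids are exactly the rank functions of matroids. A good picture for $k=2$ is an arrangement of subspaces of dimension at most $2$ in a vector space, with $\rho(X)$ the dimension of the span of the subspaces in $X$; projectively, elements of rank $1$ are points and elements of rank $2$ are lines.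

Two $k$-polymatroids $\rho$ on $S$ and $\rho'$ on $S'$ are isomorphic if some bijection $\varphi:S\to S'$ satisfies $\rho'(\varphi(X))=\rho(X)$ for all $X\subseteq S$. The \emph{labeled} $2$-polymatroids on $[n]=\{1,\dots,n\}$ are the functions themselves; the \emph{unlabeled} ones are their isomorphism classes. Almost all labeled (unlabeled) $2$-polymatroids have an isomorphism-invariant property if the proportion of labeled (unlabeled) $2$-polymatroids on $[n]$ that have it tends to $1$ as $n\to\infty$.

It is known that almost all labeled matroids are loopless, and the same proof shows that almost all labeled $2$-polymatroids have no element of rank $0$. The following conjecture, taken from Savitsky's paper on the enumeration of $2$-polymatroids~\cite{Sav}, asks for the analogue one rank higher. We consider it for both counts.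

\begin{conjecture}\label{conj}
Asymptotically, almost all $2$-polymatroids contain no elements of rank less than $2$.
\end{conjecture}

The smallest cases do not suggest this. For $n=1$ the rank of the single element is $0$, $1$ or $2$, so the proportion with all ranks equal to $2$ is $1/3$. For $n=2$ the value $\rho(\{1,2\})$ may be any integer from $\max(\rho(\{1\}),\rho(\{2\}))$ to $\rho(\{1\})+\rho(\{2\})$; this gives $14$ labeled and $10$ unlabeled $2$-polymatroids, and in either count only $3$ of them have both ranks equal to $2$.

\subsection*{Results}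

Throughout, $\log$ is the logarithm to base $2$, and $w_N=\binom{N}{\lfloor N/2\rfloor}$. Let $p(n)$ be the number of labeled $2$-polymatroids on $[n]$, and let $b(n)$ be the number of those with at least one element of rank at most $1$.

\begin{theorem}\label{thm:main}
We have $p(n)\ge2^{w_n}$ for $n\ge4$, and
\[
 \log b(n)\le\Bigl(\frac{\log3}{2}+o(1)\Bigr)w_n .
\]
Since $\frac{\log 3}{2}<0.793<1$, Conjecture~\ref{conj} is true both for labeled and for unlabeled $2$-polymatroids.
\end{theorem}

\begin{theorem}\label{thm:sharp}
We have $\log p(n)=(1+o(1))w_n$ and $\log b(n)=(\frac12+o(1))w_n$. Hence, both among labeled and among unlabeled $2$-polymatroids on $[n]$, the proportion having an element of rank less than $2$ is $2^{-(1/2+o(1))w_n}$.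
\end{theorem}

\subsection*{Why the question is delicate, and the idea}

Let $\rho$ be a $2$-polymatroid on $S=E\cup\{e\}$, where $|E|=n-1$ and $e$ has rank $1$. It is determined by its restriction to $E$ and by the family $U$ of those $X\subseteq E$ that ``span'' $e$, that is, $\rho(X\cup\{e\})=\rho(X)$. The family $U$ is an up-set. One can choose the restriction in $p(n-1)\ge2^{w_{n-1}}$ ways, and there are at least $2^{w_{n-1}}$ up-sets in $2^E$. So bounding the two choices separately can never give better than $2^{2w_{n-1}}$. Since $w_{n-1}$ is about $\frac12w_n$, this is $2^{(1+o(1))w_n}$, which is also the size of the lower bound for $p(n)$. Separate counting lands exactly on the borderline.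

One therefore has to show that the restriction and the up-set cannot both be free. We read off the values of $\rho$ on sets of increasing size and record only the surprises. There are two kinds: sets at which $\rho$ \emph{drops} below what the smaller sets and a short list of flats predict, and sets that unexpectedly \emph{capture} $e$. The central point (Proposition~\ref{prop:antichain}) is that drops and captures \emph{together} form one antichain. So each subset of $E$ is in one of three states (unrecorded, drop, capture) instead of four, and an entropy count gives $\log 3$ instead of $2=\log4$ as the constant in front of $w_{n-1}$. This proves Theorem~\ref{thm:main}. For Theorem~\ref{thm:sharp} we show that drops and captures cannot both occur in large numbers directly below a common set, and deduce that the labels ``drop'' and ``capture'' contribute only $o(w_{n-1})$ bits.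

Sections~\ref{sec:prelim}--\ref{sec:thm1} prove Theorem~\ref{thm:main}, with the idea shown on two small examples in Section~\ref{sec:examples}. Sections~\ref{sec:mixed}--\ref{sec:labels} prove Theorem~\ref{thm:sharp}.

\section{Preliminaries}\label{sec:prelim}

We write $X+a$ and $X-a$ for $X\cup\{a\}$ and $X\setminus\{a\}$, and often $12$ for $\{1,2\}$.

\paragraph{Binomial coefficients.} The standard bound $\binom{2m}{m}\ge4^m/(2\sqrt m)$, together with $\binom{2m-1}{m-1}=\frac12\binom{2m}{m}$, gives
\begin{equation}\label{eq:w}
 w_N\ge\frac{2^N}{2\sqrt N}\qquad(N\ge1).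
\end{equation}
Also $w_{n-1}=\frac12w_n$ for even $n$ and $w_{n-1}=\frac{n+1}{2n}w_n$ for odd $n$, so $w_{n-1}=(\frac12+o(1))w_n$.

\paragraph{Marginals.} For a function $\rho:2^S\to\mathbb Z_{\ge0}$ and $a\in S$, $Z\subseteq S-a$, put $d_a(Z)=\rho(Z+a)-\rho(Z)$. If $\rho$ is a $2$-polymatroid, monotonicity and submodularity give
\[
 0\le d_a(Z)\le\rho(\{a\})\le2,\qquad d_a(Z)\ge d_a(Z')\quad\text{if }Z\subseteq Z'\not\ni a .
\]
Conversely, any $\rho$ is submodular if it satisfies the \emph{local inequalities} $\rho(T+a)+\rho(T+b)\ge\rho(T+a+b)+\rho(T)$ for all $T$ and distinct $a,b\notin T$. Indeed these say $d_a(T)\ge d_a(T+b)$; iterating gives $d_a(Z)\ge d_a(Z')$ for $Z\subseteq Z'\not\ni a$, and to compare $\rho(X)-\rho(X\cap Y)$ with $\rho(X\cup Y)-\rho(Y)$ one adds the elements of $X\setminus Y$ one at a time to $X\cap Y$ and to $Y$.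

\paragraph{Closure.} Let $\rho$ be a $2$-polymatroid on $S$ and $\mathrm{cl}(Z)=\{x\in S:\rho(Z+x)=\rho(Z)\}$. Adding the elements of $\mathrm{cl}(Z)$ to $Z$ one at a time, each with marginal $0$, shows $\rho(\mathrm{cl}(Z))=\rho(Z)$. If $\rho(\mathrm{cl}(Z)+x)=\rho(\mathrm{cl}(Z))$, then $\rho(Z+x)\le\rho(Z)$; hence $\mathrm{cl}(\mathrm{cl}(Z))=\mathrm{cl}(Z)$. A set $F$ with $\mathrm{cl}(F)=F$ is a \emph{flat}. We use repeatedly:
\begin{equation}\label{eq:F}
 Z\subseteq Z',\ \rho(Z)=\rho(Z')\ \Longrightarrow\ \mathrm{cl}(Z)=\mathrm{cl}(Z').
\end{equation}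
To see this, note that $Z'\subseteq\mathrm{cl}(Z)$. So for $x\in\mathrm{cl}(Z)$ we get $\rho(Z'+x)\le\rho(\mathrm{cl}(Z))=\rho(Z)=\rho(Z')$, that is, $x\in\mathrm{cl}(Z')$. Conversely, if $x\in\mathrm{cl}(Z')$, then $\rho(Z+x)\le\rho(Z'+x)=\rho(Z')=\rho(Z)$.

\paragraph{Entropy.} $H$ denotes Shannon entropy in bits and $h$ the binary entropy function. We use that $H(X)\le\log m$ if $X$ takes at most $m$ values, with equality if $X$ is uniform on $m$ values; that $H(X,Y)\le H(X)+H(Y)$; the chain rule; and the following lemma.

\begin{lemma}[Shearer's lemma~\cite{CGFS}]\label{lem:shearer}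
Let $X=(X_i)_{i\in I}$ and $Y$ be random variables with finitely many values, let $F_1,\dots,F_m\subseteq I$ and $r>0$, and suppose that each $i\in I$ lies in at least $r$ of the sets $F_j$. Then $H(X\mid Y)\le\frac1r\sum_jH(X_{F_j}\mid Y)$.
\end{lemma}

The conditional form follows by applying the unconditional one to the law of $X$ given $Y=y$ and averaging over $y$. A real $r$ may be replaced by $\lceil r\rceil$.

\section{The lower bound and a reduction}\label{sec:lower}

For the lower bound it suffices to vary $\rho$ on the middle level: let every set of size $r=\lfloor n/2\rfloor$ independently miss its maximal possible rank $2r$ by one or not.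

\begin{proposition}\label{prop:lower}
For $n\ge4$ there are at least $2^{w_n}$ labeled $2$-polymatroids on $[n]$ in which every element has rank $2$. In particular $p(n)\ge2^{w_n}$.
\end{proposition}

\begin{proof}
Let $r=\lfloor n/2\rfloor\ge2$ and let $\mathcal S$ be any family of $r$-subsets of $[n]$. Put
\[
\rho_{\mathcal S}(X)=\begin{cases}2|X|&\text{if }|X|<r,\\ 2r-1&\text{if }X\in\mathcal S,\\ 2r&\text{if }|X|=r,\ X\notin\mathcal S,\text{ or }|X|>r.\end{cases}
\]
This function is monotone, singletons have value $2$ because $r\ge2$, and different $\mathcal S$ give different functions. We check the local inequalities $\rho(T+a)+\rho(T+b)\ge\rho(T+a+b)+\rho(T)$. If $|T|\le r-3$ there is equality. If $|T|=r-2$, the left side is $4r-4$ and the right side is at most $2r+(2r-4)$. If $|T|=r-1$, the left side is at least $4r-2$ and the right side is $2r+(2r-2)$. If $|T|\ge r$, the left side is $4r$ and the right side is at most $4r$.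
\end{proof}

Let $b_j(n)$ be the number of labeled $2$-polymatroids on $[n]$ in which the element $n$ has rank $j$. Adding an element of rank $0$ to a set does not change its rank, so $b_0(n)=p(n-1)$. Given $\rho$ on $[n-1]$, setting $\rho^+(X)=\rho(X)$ if $n\notin X$ and $\rho^+(X)=\rho(X-n)+1$ if $n\in X$ gives a $2$-polymatroid in which $n$ has rank $1$; so $p(n-1)\le b_1(n)$. By symmetry among the elements,
\begin{equation}\label{eq:reduce}
 p(n-1)\le b_1(n)\le b(n)\le n\bigl(b_0(n)+b_1(n)\bigr)\le2n\,b_1(n).
\end{equation}
So everything reduces to an upper bound for $\log b_1(n)$.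

\section{The idea on two small examples}\label{sec:examples}

We list the values $\rho(X)$ by increasing $|X|$. For $|X|\ge2$, submodularity bounds $\rho(X)$ from above by
\[
 m(X)=\min_{a\ne b\in X}\bigl[\rho(X-a)+\rho(X-b)-\rho(X-a-b)\bigr],
\]
which is known when $X$ is reached. If $\rho(X)=m(X)$, nothing needs to be recorded; if $\rho(X)<m(X)$, the set $X$ is a surprise.

\begin{example}[A drop, and a flat worth recording]\label{ex:drop}
Take $\rho_{\mathcal S}$ for $n=4$ and $\mathcal S=\{12\}$: singletons have rank $2$, $\rho(12)=3$, all other pairs and all larger sets have rank $4$. For a pair, $m=2+2-0=4$, so $12$ is the only surprise among the pairs. Now the triples: $m(123)=m(124)=3+4-2=5$ and $m(134)=m(234)=4+4-2=6$, whereas all four ranks are $4$. (For the ground set, $m=4+4-4=4$ is the true rank.) The triples are four more surprises, two of them above $12$, but they carry almost no information: all four have the same closure, the ground set, of rank $4$. Once we record the single pair (ground set, $4$) and use that $\rho(X)\le\rho(F)$ for $X\subseteq F$, the triples are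 explained and $12$ remains.
\end{example}

In general we shall record the few flats that are the closure of many sets. The surprises that remain form an antichain, for the following reason. Since $\rho(X-a)+\rho(X-b)-\rho(X-a-b)=\rho(X-b)+d_b(X-a-b)$ and $a,b$ may be exchanged, the inequality $\rho(X)<m(X)$ says
\[
 d_a(X-a)<d_a(X-a-b)\le2\qquad\text{for all }a\ne b\text{ in }X .
\]
Suppose also that no set $X-a$ has the same closure as $X$, so that $d_a(X-a)\ge1$. Then $d_a(X-a)=1$ and $d_a(X-a-b)=2$. If $X\subsetneq Y$ are two such sets, $a\in X$ and $b\in Y\setminus X$, then $X-a\subseteq Y-a-b$ and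
\[
 2=d_a(Y-a-b)\le d_a(X-a)=1,
\]
which is impossible. The contradiction needs only one element $a\in X$ with $d_a(X-a)=d_a(Y-a)=1$, so the argument tolerates a few elements whose removal does not change the closure.

\begin{example}[Captures, and why $e$ must help to predict drops]\label{ex:capture}
Take a vector space with basis $x_1,x_2,x_3,x_4,y_1,y_2,y_4$ and put $y_3=x_1+x_3-y_1$. Consider the subspaces
\[
 1=\langle x_1,x_2\rangle,\quad 2=\langle x_3,x_4\rangle,\quad 3=\langle y_1,y_2\rangle,\quad 4=\langle y_3,y_4\rangle,\quad e=\langle x_1+x_3\rangle=\langle y_1+y_3\rangle .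
\]
Let $E=\{1,2,3,4\}$ and let $\rho$ be the dimension of spans. Pairs in $E$ have rank $4$, triples rank $6$, and $\rho(E)=7$, because the spans of $12$ and of $34$ meet in $e$. Among the pairs, exactly $12$ and $34$ span $e$, and every triple contains one of them: so $12$ and $34$ are the two captures. Since $m(E)=6+6-4=8$, the set $E$ looks like a drop, and it lies above the captures, so the surprises do not form an antichain. But the drop at $E$ is caused by the two captures, and this is visible as soon as $e$ is added to the sets in the definition of $m$: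
\[
 \rho(E)\le\rho(E+e)\le\rho(E-1+e)+\rho(E-3+e)-\rho(E-1-3+e)=6+6-5=7 .
\]
So with this second upper bound $\rho(E)$ is predicted correctly, and the surprises are $12$ and $34$, an antichain.
\end{example}

\section{The encoding}\label{sec:encoding}

From now on $E$ is a set with $|E|=N=n-1$, $S=E+e$, and $\rho$ is a $2$-polymatroid on $S$ with $\rho(\{e\})=1$. We assume throughout that $N$ is sufficiently large. Let
\[
 \mathcal M=\{X\subseteq E:N/3\le|X|\le2N/3\},\qquad \tau=N^{3/4},\qquad U=\{X\subseteq E:\rho(X+e)=\rho(X)\}.
\]
Since $e$ has rank $1$, the marginal $d_e(X)$ is $0$ or $1$, and it does not increase when $X$ grows. So $U$ is an up-set and $\rho(X+e)=\rho(X)+1$ for $X\notin U$; one up-set records the whole effect of $e$. The sets outside $\mathcal M$ are few and will be listed explicitly. For those in $\mathcal M$ we imitate Section~\ref{sec:examples}.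

\begin{definition}\label{def:heavy}
A flat $F$ of $\rho$ is \emph{heavy} if at least $\tau$ sets $Z\subseteq S$ satisfy $\mathrm{cl}(Z)=F$. The family of heavy flats is denoted $\mathcal H$.
\end{definition}

Every $Z\subseteq S$ has one closure, so $|\mathcal H|\le2^{N+1}/\tau$. The size of $\tau$ is a compromise: listing the heavy flats must be cheap compared with $w_N$, which is of order $2^N/\sqrt N$, and this needs $\tau\gg\sqrt N\log N$; and ``fewer than $\tau$ elements'' must be a small exceptional set in a set of size at least $N/3$, which needs $\tau\ll N$.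

For $X\in\mathcal M$ let $m(X)$ be as in Section~\ref{sec:examples} and put
\[
 m^e(X)=\min_{a\ne b\in X}\bigl[\rho(X-a+e)+\rho(X-b+e)-\rho(X-a-b+e)\bigr],
\]
\[
 f(X)=\min\{\rho(F):F\in\mathcal H,\ F\supseteq X\},\qquad u(X)=\min\{m(X),\,m^e(X),\,f(X)\},
\]
where $f(X)=\infty$ if no heavy flat contains $X$. We call $u(X)$ the \emph{ceiling} of $X$. Always $\rho(X)\le u(X)$: we have $\rho(X)\le m(X)$ and $\rho(X)\le\rho(X+e)\le m^e(X)$ by submodularity, and $\rho(X)\le f(X)$ by monotonicity.

\begin{definition}\label{def:DC}
A set $X\in\mathcal M$ is a \emph{drop} if $\rho(X)<u(X)$. It is a \emph{capture} if $X\in U$, $X-a\notin U$ for all $a\in X$, and no heavy flat $F\supseteq X+e$ has $\rho(F)=\rho(X)$. The families of drops and of captures are denoted $\mathcal D$ and $\mathcal C$.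
\end{definition}

\begin{lemma}\label{lem:drop}
Let $X\in\mathcal D$. Then $d_a(X-a)=1$ for all but fewer than $\tau$ elements $a\in X$. If $d_a(X-a)=1$, then $d_a(X-a-b)=2$ for all $b\in X-a$. Moreover $\rho(X)=u(X)-1$.
\end{lemma}

\begin{proof}
As computed in Section~\ref{sec:examples}, $\rho(X)<m(X)$ says $d_a(X-a)<d_a(X-a-b)\le2$ for all $a\ne b$ in $X$. So $d_a(X-a)\in\{0,1\}$, and $d_a(X-a-b)=2$ whenever $d_a(X-a)=1$. If $d_a(X-a)=0$, then $\mathrm{cl}(X-a)=\mathrm{cl}(X)$ by~\eqref{eq:F}. If this held for at least $\tau$ elements $a$, then $\mathrm{cl}(X)$ would be heavy and $u(X)\le f(X)\le\rho(\mathrm{cl}(X))=\rho(X)$, contradicting $X\in\mathcal D$. Finally, as $|X|\ge N/3>\tau$, there is $a$ with $d_a(X-a)=1$; for any $b\in X-a$,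
\[
 u(X)\le m(X)\le\rho(X-a)+d_a(X-a-b)=\rho(X)-1+2=\rho(X)+1 .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:capture}
Let $X\in\mathcal C$. Then $d_a(X-a+e)=d_a(X-a)-1$ for all $a\in X$, and $d_a(X-a)=2$ for all but fewer than $\tau$ elements $a\in X$.
\end{lemma}

\begin{proof}
Since $X\in U$ and $X-a\notin U$,
\[
 d_a(X-a+e)=\rho(X+e)-\rho(X-a+e)=\rho(X)-\rho(X-a)-1=d_a(X-a)-1 .
\]
This is nonnegative, so $d_a(X-a)\in\{1,2\}$. If $d_a(X-a)=1$, then $\rho(X-a+e)=\rho(X+e)=\rho(X)$ and by~\eqref{eq:F} $\mathrm{cl}(X-a+e)=\mathrm{cl}(X+e)=\mathrm{cl}(X)$. If this held for at least $\tau$ elements $a$, then $\mathrm{cl}(X)$ would be a heavy flat containing $X+e$, of rank $\rho(X)$, contradicting $X\in\mathcal C$.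
\end{proof}

Since $|X|\ge N/3>2\tau$ for $X\in\mathcal M$, Lemmas~\ref{lem:drop} and~\ref{lem:capture} show that no set is both a drop and a capture: $\mathcal D\cap\mathcal C=\emptyset$. So the following is unambiguous.

\begin{definition}\label{def:regular}
For $X\in\mathcal D$ let $R(X)=\{a\in X:d_a(X-a)=1\}$, and for $X\in\mathcal C$ let $R(X)=\{a\in X:d_a(X-a)=2\}$. The elements of $R(X)$ are the \emph{regular} elements of $X$. In both cases $|X\setminus R(X)|<\tau$.
\end{definition}

\begin{lemma}[Decoding]\label{lem:decode}
$\rho$ is determined by the following data: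
\begin{itemize}
\item[$(\Delta_0)$] the values $\rho(Z)$ for all $Z\subseteq S$ with $Z\cap E\notin\mathcal M$;
\item[$(\Delta_1)$] the set $\{(F,\rho(F)):F\in\mathcal H\}$;
\item[$(\Delta_2)$] the families $\mathcal D$ and $\mathcal C$.
\end{itemize}
\end{lemma}

\begin{proof}
We process the sets $X\in\mathcal M$ by increasing size and recover first $\rho(X)$ and then $\rho(X+e)$. When $X$ is reached, all values of $\rho$ in $m(X)$ and $m^e(X)$ are known, from $(\Delta_0)$ or from earlier steps, and $f(X)$ is known from $(\Delta_1)$. So $u(X)$ is known, and by Lemma~\ref{lem:drop} $\rho(X)=u(X)-1$ if $X\in\mathcal D$ and $\rho(X)=u(X)$ otherwise.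

It remains to decide whether $X\in U$, since $\rho(X+e)$ is $\rho(X)$ if $X\in U$ and $\rho(X)+1$ if not. If some $X-a\in U$ (this is known), then $X\in U$, as $U$ is an up-set. Otherwise, if some heavy flat $F\supseteq X+e$ has $\rho(F)=\rho(X)$, then $\rho(X+e)\le\rho(F)=\rho(X)$, so $X\in U$. Otherwise $X\in U$ if and only if $X\in\mathcal C$, by the definition of a capture.
\end{proof}

\begin{lemma}\label{lem:data}
The number of possibilities for $(\Delta_0)$ and $(\Delta_1)$ together is $2^{o(w_N)}$.
\end{lemma}

\begin{proof}
All values of $\rho$ lie in $\{0,\dots,2N+1\}$. By the standard bound $\sum_{i\le N/3}\binom Ni\le2^{h(1/3)N}$, at most $2\cdot2^{h(1/3)N}$ subsets of $E$ lie outside $\mathcal M$, and each gives two sets $Z$. So there are at most $(2N+2)^{4\cdot2^{h(1/3)N}}$ possibilities for $(\Delta_0)$; the logarithm is $o(w_N)$ by~\eqref{eq:w}, since $h(1/3)<1$.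

The data $(\Delta_1)$ form a subset of size at most $K=2^{N+1}/\tau$ of a set of size $Q=2^{N+1}(2N+2)$. For real $0<K\le Q$ we have $\sum_{i\le K}\binom Qi\le(eQ/K)^K$, where here $e$ is the base of natural logarithms, because $(K/Q)^K\sum_{i\le K}\binom Qi\le\sum_{i}\binom Qi(K/Q)^i=(1+K/Q)^Q\le e^K$. So the logarithm of the number of possibilities for $(\Delta_1)$ is at most
\[
 K\log\bigl(e\tau(2N+2)\bigr)=O\bigl(2^NN^{-3/4}\log N\bigr)=o(w_N).\qedhere
\]
\end{proof}

\section{Drops and captures form one antichain}\label{sec:antichain}

\begin{proposition}\label{prop:antichain}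
$\mathcal A=\mathcal D\cup\mathcal C$ is an antichain.
\end{proposition}

\begin{proof}
Suppose $X\subsetneq Y$ with $X,Y\in\mathcal A$, and let $I=R(X)\cap R(Y)$. All but fewer than $2\tau$ elements of $X$ lie in $I$, so $|I|>N/3-2\tau\ge\tau$.

\emph{(i) $X,Y\in\mathcal C$.} Take $a\in Y\setminus X$. Then $X\subseteq Y-a$ gives $Y-a\in U$, contradicting $Y\in\mathcal C$.

\emph{(ii) $X,Y\in\mathcal D$.} Take $a\in I$ and $b\in Y\setminus X$. By Lemma~\ref{lem:drop}, $2=d_a(Y-a-b)\le d_a(X-a)=1$, a contradiction.

\emph{(iii) $X\in\mathcal D$, $Y\in\mathcal C$.} Take $a\in I$. Then $2=d_a(Y-a)\le d_a(X-a)=1$, a contradiction.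

\emph{(iv) $X\in\mathcal C$, $Y\in\mathcal D$.} This is the situation of Example~\ref{ex:capture}: we must show that the captures have already forced the drop, through $m^e(Y)$. Since $X\in U$, also $Y\in U$. We first find $a\in I$ with $Y-a\in U$. If $a\in I$ and $Y-a\notin U$, then
\[
 d_a(Y-a+e)=\rho(Y)-\rho(Y-a)-1=d_a(Y-a)-1=0,
\]
so $\mathrm{cl}(Y-a+e)=\mathrm{cl}(Y+e)=\mathrm{cl}(Y)$ by~\eqref{eq:F}. If this held for all of the at least $\tau$ elements $a\in I$, then $\mathrm{cl}(Y)$ would be heavy and $u(Y)\le\rho(\mathrm{cl}(Y))=\rho(Y)$, contradicting $Y\in\mathcal D$. So there is $a\in I$ with $Y-a\in U$, and then $\rho(Y-a+e)=\rho(Y-a)=\rho(Y)-1$. Take $b\in Y\setminus X$. Since $X-a+e\subseteq Y-a-b+e$, Lemma~\ref{lem:capture} and $a\in R(X)$ give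
\[
 \rho(Y-b+e)-\rho(Y-a-b+e)=d_a(Y-a-b+e)\le d_a(X-a+e)=d_a(X-a)-1=1 .
\]
Hence $m^e(Y)\le\rho(Y)-1+1=\rho(Y)$, so $u(Y)\le\rho(Y)$, contradicting $Y\in\mathcal D$.
\end{proof}

\section{Counting labeled antichains; proof of Theorem~\ref{thm:main}}\label{sec:thm1}

By the above, $\rho$ is encoded by negligible data and an antichain with two labels. The number of antichains in $2^E$ with $q$ labels is at least $(q+1)^{w_N}$: give each set of the middle level one of the labels, or leave it out. The next proposition, proved by the entropy method in the style of Kahn and Pippenger, says that this is essentially the truth.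

\begin{proposition}\label{prop:count}
Let $L_q(N)$ be the number of pairs $(\mathcal A,\lambda)$, where $\mathcal A$ is an antichain in $2^E$, $|E|=N$, and $\lambda:\mathcal A\to\{1,\dots,q\}$. Then
\[
 \log L_q(N)\le\log(q+1)\,w_N+\frac{2^{N+1}}{N+1}=(\log(q+1)+o(1))\,w_N .
\]
\end{proposition}

\begin{proof}
Choose $(\mathcal A,\lambda)$ uniformly at random, so that its entropy is $\log L_q(N)$. Let $\mathcal A_k$ be its labeled restriction to the $k$-sets and $\mathcal A_{<k}=(\mathcal A_0,\dots,\mathcal A_{k-1})$. Call $X\subseteq E$ \emph{live} if no proper subset of $X$ belongs to $\mathcal A$. The live sets form a down-set, the members of $\mathcal A$ are live, and whether a $k$-set is live depends only on $\mathcal A_{<k}$. Let $\pi_k=\binom Nk^{-1}\sum_{|X|=k}P(X\text{ live})$ be the probability that a uniformly random $k$-set is live. Removing a random element from a random $(k+1)$-set gives a random $k$-set, so $\pi_k\ge\pi_{k+1}$.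

The chain rule reduces the problem to $H(\mathcal A_k\mid\mathcal A_{<k})$. Spending $\log(q+1)$ bits on each live $k$-set would be too much, as the same budget would be spent again on each level. What saves us is that the sets above a used set die. To exploit this, we group the $k$-sets by common upper neighbors.

Let $k<N$, $|V|=k+1$, and $\partial V=\{V-a:a\in V\}$. Fix a value $\alpha$ of $\mathcal A_{<k}$, let $\ell$ be the number of live members of $\partial V$, and let $x=P(V\text{ live}\mid\alpha)$. Only live sets can be in $\mathcal A_k$. If $\ell<k+1$, then $V$ is not live, $x=0$, and the entropy of $\mathcal A_k$ on $\partial V$ given $\alpha$ is at most $\ell\log(q+1)$. If $\ell=k+1$, then $V$ is live exactly when $\mathcal A_k$ has no member in $\partial V$; this event has probability $x$, so the entropy is at most $h(x)+(1-x)(k+1)\log(q+1)$. In both cases it is at most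
\[
 1+\log(q+1)\bigl(\ell-(k+1)x\bigr).
\]
Each $k$-set lies in $N-k$ of the families $\partial V$. Shearer's lemma and averaging over $\alpha$ give
\[
 H(\mathcal A_k\mid\mathcal A_{<k})\le\frac1{N-k}\Bigl[\tbinom N{k+1}+\log(q+1)\Bigl((N-k)\tbinom Nk\pi_k-(k+1)\tbinom N{k+1}\pi_{k+1}\Bigr)\Bigr].
\]
Since $(k+1)\binom N{k+1}=(N-k)\binom Nk$ and $\frac1{N-k}\binom N{k+1}=\frac1{N+1}\binom{N+1}{k+1}$,
\[
 H(\mathcal A_k\mid\mathcal A_{<k})\le\log(q+1)\binom Nk(\pi_k-\pi_{k+1})+\frac1{N+1}\binom{N+1}{k+1}.
\]
Also $H(\mathcal A_N\mid\mathcal A_{<N})\le\pi_N\log(q+1)$. We bound $\binom Nk$ by $w_N$, which is allowed as $\pi_k-\pi_{k+1}\ge0$, and sum over $k$. The first terms, together with the term for $k=N$, telescope to at most $\log(q+1)w_N\pi_0\le\log(q+1)w_N$, and the others sum to at most $2^{N+1}/(N+1)$, which is $o(w_N)$ by~\eqref{eq:w}.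
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The bound $p(n)\ge2^{w_n}$ is Proposition~\ref{prop:lower}. By Lemmas~\ref{lem:decode} and~\ref{lem:data} and Proposition~\ref{prop:antichain}, a $2$-polymatroid in which $e$ has rank $1$ is determined by one of $2^{o(w_N)}$ choices of data and an antichain $\mathcal D\sqcup\mathcal C$ with two labels. By Proposition~\ref{prop:count} with $q=2$,
\[
 \log b_1(n)\le(\log3+o(1))\,w_{n-1}=\Bigl(\frac{\log3}2+o(1)\Bigr)w_n,
\]
and by~\eqref{eq:reduce} the same bound holds for $\log b(n)$.

\emph{Labeled count.} $b(n)/p(n)\le2^{-(1-\frac{\log3}2-o(1))w_n}\to0$.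

\emph{Unlabeled count.} The number of isomorphism classes with an element of rank less than $2$ is at most $b(n)$. Each class contains at most $n!$ labeled $2$-polymatroids on $[n]$, so there are at least $p(n)/n!$ classes. The proportion is at most $n!\,b(n)/p(n)\to0$, since $\log n!=o(w_n)$.
\end{proof}

\section{Drops and captures under a common set}\label{sec:mixed}

We turn to Theorem~\ref{thm:sharp}. By Proposition~\ref{prop:count} with $q=1$, the antichain $\mathcal A=\mathcal D\sqcup\mathcal C$ itself costs at most $(1+o(1))w_N$ bits. So we must show that, given $\mathcal A$, the partition into drops and captures costs only $o(w_N)$ bits. The reason is that drops and captures cannot both be numerous among the lower neighbors of one set.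

\begin{lemma}\label{lem:mixed}
For $V\subseteq E$ let $D_V=\{a\in V:V-a\in\mathcal D\}$ and $C_V=\{a\in V:V-a\in\mathcal C\}$. Then $\min(|D_V|,|C_V|)\le5\tau$.
\end{lemma}

\begin{proof}
The sets $D_V$ and $C_V$ are disjoint. Call $c\in C_V$ \emph{blocked} if there are distinct $a,a'\in D_V$ with
\[
 a\in R(V-a'),\qquad c\in R(V-a),\qquad a\in R(V-c).
\]
In this case, since $V-a'$ and $V-a$ are drops and $V-c$ is a capture,
\begin{align*}
 \rho(V)&\le\rho(V-a)+\rho(V-a')-\rho(V-a-a')=\rho(V-a)+1,\\
 \rho(V-a)&=\rho(V-a-c)+1,\qquad \rho(V-c)=\rho(V-a-c)+2 .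
\end{align*}
So $\rho(V)\le\rho(V-c)$, and $\mathrm{cl}(V)=\mathrm{cl}(V-c)$ by~\eqref{eq:F}. If there were at least $\tau$ blocked elements, then $\mathrm{cl}(V)$ would be heavy. For a blocked $c$ it would be a heavy flat of rank $\rho(V-c)$ that contains $V-c$ and also $e$, because $V-c\in U$; this contradicts $V-c\in\mathcal C$. So fewer than $\tau$ elements are blocked.

We may assume $D_V\ne\emptyset$. Let $D'$ be the set of $a\in D_V$ such that $a\in R(V-a')$ for some $a'\in D_V-a$. Fixing any one $a'\in D_V$ shows $|D'|\ge|D_V|-1-\tau$. Put $x=|C_V|$ and $y=|D'|$. For each unblocked $c\in C_V$ and each $a\in D'$, either $c\notin R(V-a)$ or $a\notin R(V-c)$. The first happens for fewer than $\tau$ elements $c$ for each $a$, the second for fewer than $\tau$ elements $a$ for each $c$. Hence $(x-\tau)y\le\tau y+\tau x$, that is, $xy\le\tau x+2\tau y$. If $x,y>3\tau$, dividing by $xy$ gives $1\le\tau/y+2\tau/x<1$, a contradiction. So $\min(x,y)\le3\tau$, and $\min(|D_V|,|C_V|)\le4\tau+1\le5\tau$.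
\end{proof}

If most sets $V$ that cover a member of $\mathcal A$ (have it as a lower neighbor) have many lower neighbors in $\mathcal A$, then Lemma~\ref{lem:mixed} and Shearer's lemma make the labels cheap. The danger is a large part of $\mathcal A$ whose upper neighbors have few lower neighbors in $\mathcal A$. This can happen in two ways: the lower neighbors of these $V$ may include many that are live in the sense of Section~\ref{sec:thm1} but do not belong to $\mathcal A$, or almost none of them may be live. The first way is easily seen to be wasteful (Section~\ref{sec:labels}). The next section shows that the second is rare, in any down-set.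

\section{Live sets with nearly dead surroundings}\label{sec:doomed}

Let $\mathcal L\subseteq2^E$ be any down-set. We call its members \emph{live} and all other subsets of $E$ \emph{dead}. For $V\subseteq E$ let $\ell(V)=|\{a\in V:V-a\in\mathcal L\}|$. Let $c_1,\dots,c_N$ be a uniformly random ordering of $E$ and $T_k=\{c_1,\dots,c_k\}$. We say that \emph{death occurs at $k$} if $T_k$ is live and $T_{k+1}$ is dead; as $\mathcal L$ is a down-set, this happens for at most one $k$. Given $T_{k+1}=V$, the element $c_{k+1}$ is uniform on $V$. So for every dead $V$ with $|V|=k+1\ge1$,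
\begin{equation}\label{eq:death}
 P(T_k\text{ live},\ T_{k+1}=V)=\binom N{k+1}^{-1}\frac{\ell(V)}{k+1}.
\end{equation}
The uniqueness of death is our main tool: probabilities of disjoint pieces of the event of death add up to at most $1$, over all levels together.

Put
\[
 t_0=N^{15/16},\qquad s=\lfloor\sqrt{\ln N}\rfloor,\qquad \gamma=s^{-2},\qquad K=s^4,\qquad t_r=K^rt_0\quad(0\le r\le s).
\]
Since $K^s=e^{4s\ln s}=N^{o(1)}$, we have $t_s=N^{15/16+o(1)}=o(N/s)$. A dead set $V$ is \emph{$r$-sparse} if $\ell(V)\le t_r$. A live set $X\in\mathcal M$ is \emph{doomed} if $X+i$ is $0$-sparse for at least $(N-|X|)/4$ of the elements $i\in E\setminus X$.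

\begin{proposition}\label{prop:doomed}
There are numbers $\mu_N\to0$, depending only on $N$, such that for every down-set $\mathcal L$
\[
 \sum_{N/3\le k\le2N/3}P(T_k\text{ is doomed})\le\mu_N .
\]
\end{proposition}

The idea is as follows. Suppose $T_k$ is doomed, and let $i$ be such that $T_k+i$ is $0$-sparse. We remove $c_k,c_{k-1},\dots$ from $T_k+i$ one at a time (Figure~\ref{fig:ladder}). A sparse dead set has mostly dead lower neighbors. If many of these neighbors $W-j$ of a sparse set $W$ were much less sparse, then far more chains through $W$ would die one step before reaching $W$'s lower level than die at $W$ itself; as each chain dies only once, such sets $W$ account for little of the total. So the removals should give dead, fairly sparse sets for a long time, with the growing thresholds $t_r$ leaving room for the sparsity to weaken. Hence $s$ steps earlier a positive fraction of the elements $i$ already kill $T_{k-s}$. But then the random chain is unlikely to have survived the $s$ steps from $T_{k-s}$ to $T_k$.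

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.9cm,y=1.35cm]
\node (a) at (0,0) {$T_{k-s}$};
\node (b) at (1.3,0) {$\cdots$};
\node (c) at (2.6,0) {$T_{k-1}$};
\node (d) at (3.9,0) {$T_k$};
\node (A) at (0,1) {$W_s$};
\node (B) at (1.3,1) {$\cdots$};
\node (C) at (2.6,1) {$W_1$};
\node (D) at (3.9,1) {$W_0$};
\draw[->] (a)--(b); \draw[->] (b)--(c); \draw[->] (c)--(d);
\draw[->] (A)--(B); \draw[->] (B)--(C); \draw[->] (C)--(D);
\draw[->] (a)--node[left]{$+i$}(A);
\draw[->] (c)--node[left]{$+i$}(C);
\draw[->] (d)--node[left]{$+i$}(D);
\node[right] at (4.35,0) {live};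
\node[right] at (4.35,1) {$=T_{k+1}$, dead and $0$-sparse};
\end{tikzpicture}
\caption{The sets $W_r=T_{k-r}+i$, where $i=c_{k+1}$, when $T_k$ is doomed and $T_{k+1}$ is $0$-sparse. Arrows add one element. All sets in the bottom row are live because $T_k$ is live. Step~2 of the proof shows that, outside events of small total probability, each $W_r$ in the top row is $r$-sparse, in particular dead.}
\label{fig:ladder}
\end{figure}

\begin{proof}
In this proof $k$ always denotes an integer with $N/3\le k\le2N/3$, and sums over $k$ are over all such integers. As $N$ is large, $k-s\ge N/4$ and $N-k\ge8s$.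

\emph{Step 1: a waste estimate.} For $0\le r<s$ call a nonempty set $W$ \emph{$r$-exposed} if it is $r$-sparse and for at least $\gamma|W|$ of the elements $j\in W$ the set $W-j$ is dead but not $(r+1)$-sparse. We claim that
\begin{equation}\label{eq:exposed}
 P(\text{death occurs at some }k'\text{ with }T_{k'+1}\text{ $r$-exposed})\le\frac1{\gamma K}=s^{-2}.
\end{equation}
Let $W$ be $r$-exposed, $|W|=k'+1$. Some $W-j$ has $\ell(W-j)>t_{r+1}>0$, so $k'\ge1$. Consider the chains with $T_{k'+1}=W$ that die one step earlier, at $k'-1$. Choosing first $c_{k'+1}=j$ and then $c_{k'}$, we see that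
\begin{align*}
 P(T_{k'+1}=W,\ T_{k'}\text{ dead},\ T_{k'-1}\text{ live})
 &\ge\binom N{k'+1}^{-1}\gamma\,\frac{t_{r+1}}{k'}
 \ge\gamma K\binom N{k'+1}^{-1}\frac{\ell(W)}{k'+1}\\
 &=\gamma K\,P(T_{k'}\text{ live},\ T_{k'+1}=W),
\end{align*}
where we used $t_{r+1}=Kt_r\ge K\ell(W)$ and~\eqref{eq:death}. The events on the left, for different pairs $(k',W)$, are disjoint, since death is unique. Summing over all such pairs gives~\eqref{eq:exposed}.

\emph{Step 2: the ladder.} Let $\Phi_k$ be the event that $T_k$ is doomed and $T_{k+1}$ is $0$-sparse. On $\Phi_k$ death occurs at $k$, so $\sum_kP(\Phi_k)\le1$. On $\Phi_k$ put $i=c_{k+1}$ and $W_r=T_{k-r}+i$ for $0\le r\le s$; then $W_0=T_{k+1}$ is $0$-sparse. Let $\Phi_k'\subseteq\Phi_k$ be the event that, for some $r\le s$, the set $W_r$ is not $r$-sparse (so it is live or has $\ell(W_r)>t_r$). We claim that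
\begin{equation}\label{eq:ladder}
 \sum_kP(\Phi_k')\le\omega:=s\Bigl(s^{-2}+2s^{-2}+\frac{4t_s}{N}\Bigr)\to0 .
\end{equation}
On $\Phi'_k$ there is $r$ with $0\le r<s$ such that $W_q$ is $q$-sparse for all $q\le r$, but $W_{r+1}$ is not $(r+1)$-sparse. Fix $r$; we bound the probability of this in two parts.

First suppose that $W_r$ is $r$-exposed. Move $c_{k+1}$ to position $k-r+1$ in the ordering. This is a measure-preserving bijection of orderings, and in the new chain $T'$ we have $T'_{k-r}=T_{k-r}$, which is live, and $T'_{k-r+1}=W_r$, which is dead and $r$-exposed. So death occurs for $T'$ at $k-r$ at an $r$-exposed set. For different $k$ these are disjoint events for the new ordering, so by~\eqref{eq:exposed} the probabilities of these parts sum over $k$ to at most $s^{-2}$.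

Now suppose that $W_r$ is not $r$-exposed. Condition on $c_{k-r+1},\dots,c_N$. This determines $T_{k-r},T_k,T_{k+1}$ and $W_0,\dots,W_r$, hence also whether $\Phi_k$ holds, whether $W_0,\dots,W_r$ are sparse as required, and whether $W_r$ is $r$-exposed. The element $c_{k-r}$ is uniform on $T_{k-r}$, and $W_{r+1}=W_r-c_{k-r}$. For $W_{r+1}$ not to be $(r+1)$-sparse, it must be live, for which there are at most $\ell(W_r)\le t_r$ choices of $c_{k-r}$, or dead with $\ell(W_{r+1})>t_{r+1}$, for which there are at most $\gamma|W_r|=\gamma(k-r+1)$ choices. As $k-r\ge N/4$, the conditional probability is at most $4t_s/N+2\gamma$. Since $\sum_kP(\Phi_k)\le1$, these parts sum over $k$ to at most $4t_s/N+2s^{-2}$. Summing over the $s$ values of $r$ gives~\eqref{eq:ladder}.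

\emph{Step 3: $T_{k-s}$ has many killers.} Let $\Gamma_k$ be the event that $T_k$ is doomed and fewer than $(N-k)/8$ elements $i\in E\setminus T_k$ have the two properties that $T_k+i$ is $0$-sparse and $T_{k-s}+i$ is dead. Given $c_1,\dots,c_k$ with $\Gamma_k$, at least $(N-k)/4$ elements $i$ have the first property, so for more than $(N-k)/8$ of them $T_{k-s}+i$ is live. If $c_{k+1}$ is one of these, then $\Phi_k$ holds and $W_s$ is live, so $\Phi'_k$ holds. Hence $P(\Gamma_k)\le8P(\Phi'_k)$ and $\sum_kP(\Gamma_k)\le8\omega$.

\emph{Step 4: survival is unlikely.} Suppose that $T_k$ is doomed but $\Gamma_k$ fails. Then $Y=T_{k-s}$ is live and has at least $(N-k)/8\ge(N-k+s)/9=|E\setminus Y|/9$ \emph{killers}, that is, elements $i\in E\setminus Y$ with $Y+i$ dead. None of $c_{k-s+1},\dots,c_k$ is a killer of $Y$, because $T_k$ is live. Let $\Psi_k$ be the event that $T_{k-s}$ is live and has at least $|E\setminus T_{k-s}|/9$ killers. Given $T_{k-s}$ with $\Psi_k$, each of the next $s$ elements avoids the killers with probability at most $8/9$, given that the previous ones did. So the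 probability that $T_k$ is doomed and $\Gamma_k$ fails is at most $(8/9)^sP(\Psi_k)$. On the other hand, given $\Psi_k$, death occurs at $k-s$ with probability at least $1/9$; by uniqueness of death $\sum_kP(\Psi_k)\le9$. So the probabilities that $T_k$ is doomed and $\Gamma_k$ fails sum to at most $9(8/9)^s$.

Altogether we may take $\mu_N=8\omega+9(8/9)^s$.
\end{proof}

\section{The labels are cheap; proof of Theorem~\ref{thm:sharp}}\label{sec:labels}

Let $\mathcal A\subseteq\mathcal M$ be an antichain. Call an ordered partition $\mathcal A=\mathcal D\sqcup\mathcal C$ (possibly with an empty part) \emph{admissible} if for every $V\subseteq E$ at most $5\tau$ of the sets $V-a$ $(a\in V)$ lie in $\mathcal D$, or at most $5\tau$ of them lie in $\mathcal C$.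

\begin{proposition}\label{prop:labels}
Every antichain $\mathcal A\subseteq\mathcal M$ has at most $2^{o(w_N)}$ admissible partitions, uniformly in $\mathcal A$.
\end{proposition}

\begin{proof}
Let $\mathcal L$ be the down-set of all $X\subseteq E$ that have no proper subset in $\mathcal A$, and use the notation of Section~\ref{sec:doomed}. Then $\mathcal A\subseteq\mathcal L$, and $X+i$ is dead for $X\in\mathcal A$, $i\in E\setminus X$. Put $\alpha(V)=|\{a\in V:V-a\in\mathcal A\}|$ and $t=N^{7/8}$, so that $\tau\log N\ll t\ll t_0$. Let $\mathcal A_k$ consist of the $k$-sets in $\mathcal A$. Call $X\in\mathcal A_k$ \emph{rich} if $\alpha(X+i)\ge t$ for at least $(N-k)/2$ of the $i\in E\setminus X$, and \emph{poor} otherwise.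

\emph{Poor sets are few.} Let $X\in\mathcal A_k$ be poor. Then $\alpha(X+i)<t$ for more than $(N-k)/2$ of the $i\in E\setminus X$. Either at least $(N-k)/4$ of these $i$ satisfy $\ell(X+i)\le t_0$, and then $X$ is doomed, or at least $(N-k)/4$ of them satisfy $\ell(X+i)>t_0$; in the latter case call $X$ \emph{wasteful}.

By Proposition~\ref{prop:doomed}, the number of doomed sets is at most $w_N\sum_kP(T_k\text{ doomed})\le\mu_Nw_N$.

Let $\mathcal W_k$ be the family of wasteful $k$-sets and $\mathcal V_k$ the family of the $(k+1)$-sets $V$ with $\alpha(V)<t$ and $\ell(V)>t_0$ that contain some $X\in\mathcal W_k$; these $V$ are dead. Each $X\in\mathcal W_k$ is contained in at least $(N-k)/4$ members of $\mathcal V_k$, and each $V\in\mathcal V_k$ contains $\alpha(V)<t$ members of $\mathcal A_k$; so $|\mathcal V_k|\ge|\mathcal W_k|(N-k)/(4t)$. By~\eqref{eq:death} and $(k+1)\binom N{k+1}=(N-k)\binom Nk$,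
\[
 P(\text{death occurs at }k)\ge\sum_{V\in\mathcal V_k}\frac{\ell(V)}{(k+1)\binom N{k+1}}\ge\frac{t_0|\mathcal V_k|}{(N-k)\binom Nk}\ge\frac{t_0}{4t}\cdot\frac{|\mathcal W_k|}{\binom Nk}.
\]
Summing over $k$, and using that death occurs at most once, gives $\sum_k|\mathcal W_k|\le\frac{4t}{t_0}w_N=4N^{-1/16}w_N$.

So at most $(\mu_N+4N^{-1/16})w_N=o(w_N)$ members of $\mathcal A$ are poor.

\emph{Labels of rich sets.} We may assume that there are admissible partitions. Choose one uniformly at random; the logarithm of their number is the entropy of the labels. The labels of poor sets contribute at most one bit each, $o(w_N)$ in total. Let $\mathcal R_k\subseteq\mathcal A_k$ be the family of rich $k$-sets. Each $X\in\mathcal R_k$ is contained in at least $(N-k)/2$ of the sets $V$ with $|V|=k+1$ and $\alpha(V)\ge t$. For one such $V$, the labels of the members of $\mathcal R_k$ contained in $V$ take at most $2(N+1)^{5\tau}$ values, because one of the two labels occurs at most $5\tau$ times. Counting pairs, the number of these $V$ is at most $(N-k)|\mathcal A_k|/t$. By Shearer's lemma the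 entropy of the labels on $\mathcal R_k$ is at most
\[
 \frac2{N-k}\cdot\frac{(N-k)|\mathcal A_k|}t\bigl(1+5\tau\log(N+1)\bigr)=O\bigl(N^{-1/8}\log N\bigr)|\mathcal A_k| .
\]
The random chain $T_0\subset\dots\subset T_N$ meets $\mathcal A$ at most once, so $\sum_k|\mathcal A_k|/\binom Nk\le1$ and $|\mathcal A|\le w_N$. Summing over $k$, the rich sets contribute $o(w_N)$ bits.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $e$ have rank $1$. By Lemmas~\ref{lem:decode} and~\ref{lem:data}, Proposition~\ref{prop:antichain} and Lemma~\ref{lem:mixed}, $\rho$ is determined by one of $2^{o(w_N)}$ choices of data, an antichain $\mathcal A\subseteq\mathcal M$, and an admissible partition of $\mathcal A$. By Proposition~\ref{prop:count} with $q=1$ and Proposition~\ref{prop:labels},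
\[
 \log b_1(n)\le(1+o(1))\,w_{n-1}.
\]
With Proposition~\ref{prop:lower} (for $n\ge5$) and~\eqref{eq:reduce},
\[
 w_{n-1}\le\log p(n-1)\le\log b_1(n)\le\log b(n)\le\log(2n)+\log b_1(n)\le(1+o(1))\,w_{n-1}.
\]
Hence $\log p(n-1)=(1+o(1))w_{n-1}$, that is, $\log p(n)=(1+o(1))w_n$, and $\log b(n)=(1+o(1))w_{n-1}=(\frac12+o(1))w_n$. So $b(n)/p(n)=2^{-(1/2+o(1))w_n}$.

For the unlabeled counts $b^u(n)$ and $p^u(n)$ we have $b(n)/n!\le b^u(n)\le b(n)$ and $p(n)/n!\le p^u(n)\le p(n)$. Since $\log n!=o(w_n)$, also $b^u(n)/p^u(n)=2^{-(1/2+o(1))w_n}$.
\end{proof}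

\begin{remark}
The upper bound for $p(n)$ comes for free, because $p(n-1)\le b_1(n)$. The proof also shows that $\log b_1(n)$ and $\log p(n-1)$ agree up to a factor $1+o(1)$; in this sense an element of rank $1$ contributes nothing to the leading term.
\end{remark}

\begin{thebibliography}{9}
\bibitem{CGFS} Chung, Graham, Frankl, and Shearer (1986).
\bibitem{Sav} Thomas J. Savitsky, \emph{Enumeration of $2$-Polymatroids on up to Seven Elements}, arXiv:1401.8006 (2014).
\end{thebibliography}

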